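\title{Matroids with many maximal symmetric powers}

\begin{abstract}
A $k$-th symmetric power of a matroid $M$ is a matroid on the multisets of size $k$ over the ground set of $M$ that behaves like the family of products of $k$ linear forms taken from a representation of $M$. Mason's Maximality Question asks whether a matroid that has a $k$-th symmetric power has a unique maximal one in the weak order. We show that the answer is negative for every $k\ge 2$: there is a matroid of rank $3$ on $15$ elements, representable in characteristic $0$, with at least two maximal $k$-th symmetric powers, and for all $r\ge 3$ and $n\ge 1$ there is a matroid of rank $r$ with at least $2^n$ of them. In rank at most $2$ the answer is positive. The counterexamples are glued from copies of a plane configuration that has two conjugate realizations; the matroid does not record which realization is used in each copy, but its symmetric square does.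
\end{abstract}

\section{Introduction}

Let $\ell_v$, $v\in V$, be a finite family of linear forms over a field. The linear dependencies among the forms define a matroid $M$ on $V$, and the linear dependencies among the products $\ell_{v_1}\cdots\ell_{v_k}$ define a matroid $N$ on the multisets of size $k$ over $V$. Multiplication by a nonzero polynomial is injective, so the products with a fixed nonzero factor have the same dependencies as the cofactors. A symmetric power of a matroid is defined by keeping this property and the rank of $N$, and forgetting the forms.

Throughout, $V$ is a finite set. For $k\ge 0$ let $\operatorname{Sym}_k(V)$ be the set of multisets of size $k$ with elements from $V$. We call them \emph{words} of length $k$ and write them multiplicatively, as $v_1v_2\cdots v_k$, the order of the letters being irrelevant. Thus $\operatorname{Sym}_0(V)$ consists of the empty word and $\operatorname{Sym}_1(V)=V$. The concatenation of words $\alpha$ and $\beta$ is $\alpha\cdot\beta$ or $\alpha\beta$, and for a set $B$ of words of equal length we put $\alpha\cdot B=\{\alpha\beta:\beta\in B\}$.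

\begin{definition}\label{def:power}
Let $M$ be a matroid on $V$ with rank function $r_M$ and set of loops $L_M$, and let $k\ge1$. A \emph{$k$-th symmetric quasi-power} of $M$ is a matroid $N$ on $\operatorname{Sym}_k(V)$ with the following two properties.
\begin{itemize}
\item[(a)] For all $1\le i\le k-1$ and all $\alpha_1,\alpha_2\in\operatorname{Sym}_i(V\setminus L_M)$, the bijection $\alpha_1\beta\mapsto\alpha_2\beta$, $\beta\in\operatorname{Sym}_{k-i}(V)$, is an isomorphism from $N|_{\alpha_1\cdot\operatorname{Sym}_{k-i}(V)}$ to $N|_{\alpha_2\cdot\operatorname{Sym}_{k-i}(V)}$.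
\item[(b)] For all $\alpha\in\operatorname{Sym}_{k-1}(V\setminus L_M)$, the bijection $\alpha v\mapsto v$, $v\in V$, is an isomorphism from $N|_{\alpha\cdot V}$ to $M$; and $\alpha v$ is a loop of $N$ for all $\alpha\in\operatorname{Sym}_{k-1}(V)$ and all $v\in L_M$.
\end{itemize}
A $k$-th symmetric quasi-power is a \emph{$k$-th symmetric power} if its rank is $\binom{r_M(V)+k-1}{k}$.
\end{definition}

The number $\binom{r+k-1}{k}$ is the dimension of the space of homogeneous polynomials of degree $k$ in $r$ variables. It is also the largest rank that a quasi-power can have (Lemma~\ref{lem:closure}).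

For matroids $N_1,N_2$ on a common ground set, $N_1\le N_2$ in the \emph{weak order} if every independent set of $N_1$ is independent in $N_2$. A $k$-th symmetric power $N$ of $M$ is \emph{maximal} if there is no $k$-th symmetric power $N'\ne N$ of $M$ with $N\le N'$. The question that we answer is taken from Jackson and Tanigawa~\cite{JT}.

\begin{quote}
\textbf{Mason's Maximality Question.} Let $k\ge 2$. Does every matroid that has a $k$-th symmetric power have a unique maximal $k$-th symmetric power?
\end{quote}

The $k$-th symmetric powers of $M$ form a finite poset, in which every element lies below a maximal one. So the question asks whether there is a freest symmetric power that lies above all the others, and the answer is negative for $M$ as soon as two symmetric powers have no common upper bound. The simplest case with more than one symmetric power suggests a positive answer.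

\begin{example}\label{ex:U24}
The forms $\ell_a=X$, $\ell_b=Y$, $\ell_c=X+Y$, $\ell_d=X+tY$ represent the uniform matroid $U_{2,4}$ for every $t\in\mathbb Q\setminus\{0,1\}$, and also when $t=\tau$ is an indeterminate over $\mathbb Q$. Each choice gives a symmetric square $N_t$ of rank $3$. Since $\ell_c\ell_d=X^2+(1+t)XY+tY^2$, the set $\{aa,bb,cd\}$ is dependent in $N_t$ exactly when $t=-1$, so $N_{-1}\neq N_\tau$. But independence in $N_t$ is the nonvanishing of a minor that is a polynomial in $t$ with integer coefficients, so $N_t\le N_\tau$ for all rational $t$.
\end{example}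

In this example all representations are specializations of one generic representation, and the generic one gives the freest power among them. The guess that a freest power always exists is correct in rank at most $2$ and false in every higher rank.

\begin{theorem}\label{thm:A}
Let $k\ge2$, $r\ge3$ and $n\ge1$. There is a matroid $M$ of rank $r$ on $r+6(n+1)$ elements that has $2^n$ $k$-th symmetric powers no two of which have a common upper bound in the weak order, even among the $k$-th symmetric quasi-powers of $M$. In particular, $M$ has at least $2^n$ maximal $k$-th symmetric powers. For $r=3$ and $n=1$ the matroid $M$ has $15$ elements, is representable over a field of characteristic $0$, and has at least two maximal $k$-th symmetric powers.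
\end{theorem}

\begin{theorem}\label{thm:B}
Let $M$ be a matroid of rank at most $2$ and let $k\ge1$. Then $M$ has a $k$-th symmetric power $N_{\max}$ such that $N\le N_{\max}$ for every $k$-th symmetric quasi-power $N$ of $M$. In particular, $M$ has a unique maximal $k$-th symmetric power.
\end{theorem}

\begin{corollary}
For every $k\ge2$ the answer to Mason's Maximality Question is negative. More precisely, for each $k\ge 2$, every matroid of rank $r$ that has a $k$-th symmetric power has a unique maximal one if and only if $r\le2$.
\end{corollary}

To prove Theorem~\ref{thm:A} we need a matroid whose representations are not specializations of a single one; we build it in Sections~\ref{sec:block} and~\ref{sec:glue}. Two such representations give two linear symmetric powers, and in Section~\ref{sec:square} we find a set of five words that is independent in the first only and another that is independent in the second only. This is not yet enough, because a common upper bound need not be representable. Section~\ref{sec:dichotomy} shows, from property~(b) and the matroid axioms alone, that the two sets are never both independent. Section~\ref{sec:proofA}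 passes to arbitrary $k$, and Section~\ref{sec:rank2} proves Theorem~\ref{thm:B}.

\section{Closure in symmetric powers, and linear powers}\label{sec:prelim}

We recall the matroid facts that we use. Let $N$ be a matroid with rank function $r$. The \emph{closure} of a set $X$ is $\operatorname{cl}(X)=\{y: r(X\cup\{y\})=r(X)\}$, and $X$ is a \emph{flat} if $X=\operatorname{cl}(X)$. We write $\operatorname{cl}(y,z)$ for $\operatorname{cl}(\{y,z\})$. The \emph{loops} are the elements of $\operatorname{cl}(\emptyset)$. Two distinct non-loops $y,z$ are \emph{parallel} if $\{y,z\}$ is dependent, equivalently if $\operatorname{cl}(y)=\operatorname{cl}(z)$; being equal or parallel is an equivalence relation on the non-loops. A \emph{circuit} is a minimal dependent set. The closure of $X\subseteq Y$ in the restriction $N|_Y$ is $\operatorname{cl}(X)\cap Y$.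
\begin{itemize}
\item[(F1)] If $X\subseteq\operatorname{cl}(Y)$, then $\operatorname{cl}(X)\subseteq\operatorname{cl}(Y)$. We have $r(\operatorname{cl}(X))=r(X)$. An intersection of flats is a flat, and two nested flats of the same rank are equal.
\item[(F2)] If $C$ is a circuit and $y\in C$, then $y\in\operatorname{cl}(C\setminus\{y\})$.
\item[(F3)] (Submodularity.) $r(X\cup Y)+r(X\cap Y)\le r(X)+r(Y)$.
\item[(F4)] (Contraction.) If $T$ is independent, then $r'(X)=r(X\cup T)-|T|$ is the rank function of a matroid $N'$ on the same ground set: the contraction $N/T$, with the elements of $T$ kept as loops. Its closure is $\operatorname{cl}'(X)=\operatorname{cl}(X\cup T)\supseteq\operatorname{cl}(X)$, and a set $X$ disjoint from $T$ is independent in $N'$ if and only if $X\cup T$ is independent in $N$.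
\item[(F5)] (Circuit axioms.) A family of nonempty, pairwise incomparable subsets of a finite set is the family of circuits of a matroid if and only if, for distinct members $C_1,C_2$ and $e\in C_1\cap C_2$, the set $(C_1\cup C_2)\setminus\{e\}$ contains a member. The independent sets are then the sets that contain no member.
\end{itemize}

Property (b) says that a dependency of $M$ may be multiplied by a word. All our arguments about arbitrary quasi-powers rest on this rule.

\begin{lemma}\label{lem:closure}
Let $M$ be a matroid on $V$ with set of loops $L$, let $k\ge1$, and let $N$ be a matroid on $\operatorname{Sym}_k(V)$ with property {\rm(b)}.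
\begin{itemize}
\item[(i)] If $\delta\in\operatorname{Sym}_{k-1}(V\setminus L)$, $X\subseteq V$ and $y\in\operatorname{cl}_M(X)$, then $\delta y\in\operatorname{cl}_N(\delta\cdot X)$.
\item[(ii)] If $B$ is a basis of $M$, $0\le m\le k$ and $\gamma\in\operatorname{Sym}_m(V\setminus L)$, then $\gamma\cdot\operatorname{Sym}_{k-m}(V)\subseteq\operatorname{cl}_N(\gamma\cdot\operatorname{Sym}_{k-m}(B))$.
\end{itemize}
In particular, $\operatorname{Sym}_k(B)$ spans $N$, and the rank of $N$ is at most $\binom{r_M(V)+k-1}{k}$.
\end{lemma}

\begin{proof}
Part (i) holds because $v\mapsto\delta v$ is an isomorphism from $M$ to $N|_{\delta\cdot V}$. For (ii), let $\beta\in\operatorname{Sym}_{k-m}(V)$. If $\beta$ contains a letter of $L$, then $\gamma\beta$ is a loop of $N$ by (b) and lies in every closure. For $\beta$ over $V\setminus L$ we use induction on the number of letters outside $B$, counted with multiplicity. If there are none, there is nothing to prove. Otherwise $\beta=\beta'v$ with $v\notin B$, and (i) with $\delta=\gamma\beta'$ gives $\gamma\beta\in\operatorname{cl}_N(\{\gamma\beta'b:b\in B\})$. Each $\beta'b$ is a word over $V\setminus L$ with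 fewer letters outside $B$, so induction and (F1) finish the proof. The last statement is the case $m=0$, since $|\operatorname{Sym}_k(B)|=\binom{|B|+k-1}{k}$.
\end{proof}

Let $K$ be a field and let $\varphi\colon V\to K^r$ represent a matroid $M$ of rank $r$; that is, $X\subseteq V$ is independent in $M$ if and only if the family $(\varphi(v))_{v\in X}$ is linearly independent. Put $\ell_v=\sum_{s=1}^r\varphi(v)_sX_s\in K[X_1,\dots,X_r]$ and $\ell_\alpha=\ell_{v_1}\cdots\ell_{v_k}$ for $\alpha=v_1\cdots v_k$. Let $N^{(k)}(\varphi)$ be the matroid on $\operatorname{Sym}_k(V)$ represented by $\alpha\mapsto\ell_\alpha$.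

\begin{proposition}\label{prop:linear}
For $k\ge1$ the matroid $N^{(k)}(\varphi)$ is a $k$-th symmetric power of $M$. For $0\le i\le k-1$ and $\alpha\in\operatorname{Sym}_i(V\setminus L_M)$, the map $\alpha\beta\mapsto\beta$ is an isomorphism from $N^{(k)}(\varphi)|_{\alpha\cdot\operatorname{Sym}_{k-i}(V)}$ to $N^{(k-i)}(\varphi)$.
\end{proposition}

\begin{proof}
The polynomial $\ell_\alpha$ is a product of nonzero forms, hence nonzero, and multiplication by it is an injective linear map that sends $\ell_\beta$ to $\ell_{\alpha\beta}$. This proves the second statement. Property (a) follows, and so does the first half of (b), because $N^{(1)}(\varphi)=M$. If $v$ is a loop, then $\ell_v=0$ and so $\ell_{\alpha v}=0$ for every word $\alpha$. If $B$ is a basis of $M$, then the forms $\ell_b$, $b\in B$, are a basis of the space of linear forms, so the products $\ell_\beta$, $\beta\in\operatorname{Sym}_k(B)$, are a basis of the space of homogeneous polynomials of degree $k$. Hence the rank is $\binom{r+k-1}{k}$.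
\end{proof}

\section{A configuration with two conjugate realizations}\label{sec:block}

We want a plane configuration whose collinearities force a coordinate to satisfy a quadratic equation. Fix the triangle $e_1,e_2,e_3$ of standard basis vectors and regard nonzero vectors as points of the projective plane. Take two points $c,c'$ on the side $e_1e_2$ and two points $d,d'$ on the side $e_2e_3$, none of them a vertex. Let $u$ be the intersection of the lines $e_3c$ and $e_1d$, and let $a$ be the intersection of the lines $e_3c'$ and $e_1d'$. Now require that $a$ lie on the line $cd$ and that $u$ lie on the line $c'd'$; see Figure~\ref{fig:block}.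

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) -- (3,4.8) -- (6,0);
\draw[dotted] (0,0) -- (6,0);
\draw (6,0) -- (1.5,2.4);
\draw (0,0) -- (4.5,2.4);
\draw (6,0) -- (1,1.6);
\draw (0,0) -- (5,1.6);
\draw (1,1.6) -- (5,1.6);
\draw[dashed,thick] plot[domain=1.5:4.5,samples=30] (\x,{0.96+0.64*(\x-3)*(\x-3)});
\fill (0,0) circle (2pt) node[below left] {$e_1$};
\fill (3,4.8) circle (2pt) node[above] {$e_2$};
\fill (6,0) circle (2pt) node[below right] {$e_3$};
\fill (1.5,2.4) circle (2pt) node[left] {$c$};
\fill (4.5,2.4) circle (2pt) node[right] {$d$};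
\fill (1,1.6) circle (2pt) node[left] {$c'$};
\fill (5,1.6) circle (2pt) node[right] {$d'$};
\fill (3,1.6) circle (2pt) node[above] {$u$};
\fill (3,0.96) circle (2pt) node[below] {$a$};
\end{tikzpicture}
\caption{A block: the triangle $e_1,e_2,e_3$ and six further points. The required collinearities are $e_1c'ce_2$, $e_2dd'e_3$, $e_3uc$, $e_1ud$, $e_3ac'$, $e_1ad'$, $c'ud'$ and $cad$. They force a coordinate $x$ to satisfy $x^2-x+1=0$, which has no real root, so the line $cad$ is drawn as a dashed curve. No other collinearity should be read off the picture.}
\label{fig:block}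
\end{figure}

An invertible diagonal matrix fixes the three vertices as projective points, and a suitable one brings $c$ to $(1,1,0)$ and $d$ to $(0,1,1)$; then $u=(1,1,1)$. Write $c'=(1,x,0)$ and $d'=(0,1,y)$ with $x,y\neq0$; then $a=(1,x,xy)$. The line $cd$ has the equation $X_1-X_2+X_3=0$, so the first requirement is $1-x+xy=0$. The second is $\det(c',d',u)=1-y+xy=0$. Together they are equivalent to $y=x$ and $x^2-x+1=0$. Up to diagonal matrices, the realizations of the configuration therefore correspond to the roots of $X^2-X+1$.

Let $F=\mathbb Q(\zeta)$ with $\zeta=e^{i\pi/3}$, and let $\sigma$ be complex conjugation, an automorphism of $F$. Then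
\begin{equation}\label{eq:zeta}
\zeta^2-\zeta+1=0,\qquad\sigma(\zeta)=\zeta^{-1},\qquad\zeta^2\ne1 ,
\end{equation}
and the roots of $X^2-X+1$ form the two-element set $Z=\{\zeta,\zeta^{-1}\}$. For $x\in Z$ define vectors in $F^3$ by
\[
u=(1,1,1),\quad a=(1,x,x^2),\quad c=(1,1,0),\quad d=(0,1,1),\quad c'=(1,x,0),\quad d'=(0,1,x).
\]
For a symbol $w\in\{e_1,e_2,e_3,u,a,c,d,c',d'\}$ we write $w(x)$ for the vector when the parameter matters. All coordinates are $0$, $1$, $x$ or $x^2$, so
\begin{equation}\label{eq:sigma}
\sigma(w(x))=w(x^{-1}),\quad\text{and the set of zero coordinates of $w(x)$ does not depend on $x$.}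
\end{equation}
From $1+x^2=x$ and $x+x^{-1}=1$ we obtain
\begin{equation}\label{eq:relations}
u=c+e_3=e_1+d,\qquad a=c'+x^2e_3=e_1+xd',\qquad a=c+x^2d,\qquad u=c'+x^{-1}d'.
\end{equation}
No two of the nine vectors are proportional: the only pairs with the same zero coordinates are $\{u,a\}$, $\{c,c'\}$ and $\{d,d'\}$, and $x\neq1$. Hence each of the following ten triples is linearly dependent while its pairs are independent:
\begin{equation}\label{eq:circuits}
\begin{gathered}
\{c,e_1,e_2\},\ \{c',e_1,e_2\},\ \{d,e_2,e_3\},\ \{d',e_2,e_3\},\\
\{u,c,e_3\},\ \{u,d,e_1\},\ \{a,c',e_3\},\ \{a,d',e_1\},\ \{a,c,d\},\ \{u,c',d'\}.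
\end{gathered}
\end{equation}

\begin{remark}
The proof of Theorem~\ref{thm:A} uses only \eqref{eq:zeta} and the fact that $\sigma$ is an automorphism of $F$. One may also take $F=\mathbb F_4$, with $\zeta$ a generator of $\mathbb F_4^*$ and $\sigma$ the Frobenius map $y\mapsto y^2$. The condition $\zeta^2\neq1$ says that the two roots are distinct; it fails in characteristic $3$, where $X^2-X+1=(X+1)^2$.
\end{remark}

\section{Gluing blocks along the triangle}\label{sec:glue}

One copy of the configuration is not enough. Its two realizations are exchanged by $\sigma$, and applying a field automorphism to all coordinates preserves linear independence, so both give the same linear symmetric powers. With several copies we can choose the root separately in each, and no automorphism undoes a change in one copy only. The copies share the triangle $e_1,e_2,e_3$ and are otherwise in general position with respect to each other, which we arrange by applying independent generic diagonal matrices.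

Fix $n\ge1$. Let $K=F(p_0,q_0,\dots,p_n,q_n)$ with independent indeterminates, let $g_j=\operatorname{diag}(1,p_j,q_j)$, and let
\[
V_0=\{e_1,e_2,e_3\}\cup\bigcup_{j=0}^n\{u_j,a_j,c_j,d_j,c'_j,d'_j\},
\]
a set of $3+6(n+1)$ elements. The six elements with index $j$ form the $j$-th \emph{block}. For $\varepsilon=(\varepsilon_0,\dots,\varepsilon_n)\in Z^{n+1}$ define $\varphi_\varepsilon\colon V_0\to K^3$ by $e_s\mapsto e_s$ and $w_j\mapsto g_j\,w(\varepsilon_j)$ for $w\in\{u,a,c,d,c',d'\}$.

\begin{lemma}\label{lem:independent}
The matroid $M_0$ on $V_0$ represented by $\varphi_\varepsilon$ does not depend on $\varepsilon$.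
\end{lemma}

\begin{proof}
The rank is $3$ for every $\varepsilon$, and a matroid is determined by its bases. So it suffices to show that, for any three elements of $V_0$, the vanishing of the determinant of their images does not depend on $\varepsilon$. Since $e_s$ is a nonzero multiple of $g_0e_s$, we may treat $e_s$ as an element of block $0$. The three vectors are then $g_iw$, $g_jw'$, $g_lw''$, where $w,w',w''\in F^3$ are taken with the parameters $\varepsilon_i,\varepsilon_j,\varepsilon_l$. In each case we expand the determinant as a polynomial in the indeterminates with coefficients in $F$.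

\emph{One block: $i=j=l$.} The determinant is $p_iq_i\det(w,w',w'')$. By \eqref{eq:sigma}, replacing $\varepsilon_i$ by $\varepsilon_i^{-1}$ applies $\sigma$ to $\det(w,w',w'')$, which does not affect its vanishing.

\emph{Two blocks: $i=j\ne l$, after reordering.} Let $\Delta_s$ be the $2\times2$ minor of $(w,w')$ that omits the coordinate $s$. Expansion along the third vector gives
\[
p_iq_i\,w''_1\Delta_1-p_lq_i\,w''_2\Delta_2+p_iq_l\,w''_3\Delta_3 .
\]
The three monomials are distinct, so the determinant vanishes if and only if $w''_s\Delta_s=0$ for $s=1,2,3$. By \eqref{eq:sigma}, the vanishing of $w''_s$ does not depend on $\varepsilon_l$, and changing $\varepsilon_i$ applies $\sigma$ to $\Delta_s$.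

\emph{Three blocks: $i,j,l$ distinct.} Write $(g)_s$ for the $s$-th diagonal entry of $g$. The determinant is
\[
\sum_{\pi}\operatorname{sgn}(\pi)\,w_{\pi(1)}w'_{\pi(2)}w''_{\pi(3)}\,(g_i)_{\pi(1)}(g_j)_{\pi(2)}(g_l)_{\pi(3)},
\]
summed over the permutations $\pi$ of $\{1,2,3\}$. The six monomials are the products $p_hq_{h'}$ with distinct $h,h'\in\{i,j,l\}$, and they are distinct. So the determinant vanishes if and only if all six products $w_{\pi(1)}w'_{\pi(2)}w''_{\pi(3)}$ vanish, which depends only on the positions of the zero coordinates.
\end{proof}

The indeterminates are needed here: with $g_i=g_j$ the elements $a_i$ and $a_j$ would be parallel exactly when $\varepsilon_i=\varepsilon_j$. Since $g_j$ is invertible and maps each $e_s$ to a nonzero multiple of itself, the triples \eqref{eq:circuits}, taken in any one block, are circuits of $M_0$.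

For $r\ge3$ let $V=V_0\cup\{e_4,\dots,e_r\}$ and $M=M_0\oplus U_{r-3,r-3}$; that is, $X\subseteq V$ is independent in $M$ if and only if $X\cap V_0$ is independent in $M_0$. View $K^3$ as the span of the first three basis vectors of $K^r$ and extend $\varphi_\varepsilon$ to $V\to K^r$ by $e_s\mapsto e_s$. This map represents $M$ for every $\varepsilon$. The matroid $M$ has rank $r$, no loops and $r+6(n+1)$ elements, and it does not depend on $k$. We write $N^{(k)}_\varepsilon=N^{(k)}(\varphi_\varepsilon)$, which is a $k$-th symmetric power of $M$ by Proposition~\ref{prop:linear}.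

\section{What the linear symmetric square sees}\label{sec:square}

Take $k=2$ and two blocks $i\ne j$; for $r=3$ and $n=1$ this is the whole $15$-element example. We write $u,a,c,d,c',d'$ for the elements of block $i$ and $\tilde u,\tilde a,\tilde c,\tilde d,\tilde c',\tilde d'$ for those of block $j$, and we put $x=\varepsilon_i$, $\tilde x=\varepsilon_j$. The matroid $M$ does not know whether $x=\tilde x$. To compare the parameters we have to bring the two blocks into the same position, undoing $g_i$ and $g_j$. Contracting the set
\[
T=\{e_1e_2,\ e_1e_3,\ e_2e_3\}
\]
does this. Modulo $X_1X_2,X_1X_3,X_2X_3$, a quadratic form in $X_1,X_2,X_3$ is determined by its coefficients of $X_1^2,X_2^2,X_3^2$. For the product of the linear forms with coefficient vectors $w$ and $w'$, these coefficients form the coordinatewise product $w\circ w'=(w_1w'_1,w_2w'_2,w_3w'_3)$. For diagonal matrices, $(g_iw)\circ(g_jw')=g_ig_j(w\circ w')$. So all words with one letter from each block acquire the same invertible factor $g_ig_j$, which does not affect linear dependence among them. Omitting it, we find the images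
\begin{equation}\label{eq:images}
\begin{array}{lll}
a\tilde u\mapsto(1,x,x^2), & c\tilde c\mapsto(1,1,0), & c'\tilde c'\mapsto(1,x\tilde x,0),\\[2pt]
u\tilde a\mapsto(1,\tilde x,\tilde x^2),\qquad & d\tilde d\mapsto(0,1,1),\qquad & d'\tilde d'\mapsto(0,1,x\tilde x).
\end{array}
\end{equation}
Let $L$ be the line through the images of $c\tilde c$ and $d\tilde d$, and let $L'$ be the line through the images of $c'\tilde c'$ and $d'\tilde d'$.
\begin{itemize}
\item If $\tilde x=x$, then $a\tilde u$ and $u\tilde a$ have the same image $(1,x,x^2)$. It lies on $L$ and on $L'$, because $(1,x,x^2)=(1,1,0)+x^2(0,1,1)=(1,x^2,0)+(0,1,x^2)$. The lines are different, because they meet the line $X_3=0$ in the different points $(1,1,0)$ and $(1,x^2,0)$.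
\item If $\tilde x=x^{-1}$, then $x\tilde x=1$ and $L=L'$ is the line $X_1-X_2+X_3=0$. It contains the two different points $(1,x,x^2)$ and $(1,\tilde x,\tilde x^2)$.
\end{itemize}
In both cases two points lie on two lines, so either the points coincide or the lines do. The two alternatives are detected by the sets
\[
D_1^{ij}=T\cup\{a\tilde u,\ u\tilde a\},\qquad D_2^{ij}=T\cup\{c\tilde c,\ c'\tilde c'\}.
\]

\begin{lemma}\label{lem:linearD}
In $N^{(2)}_\varepsilon$, the set $D^{ij}_1$ is independent if and only if $\varepsilon_i\neq\varepsilon_j$, and $D^{ij}_2$ is independent if and only if $\varepsilon_i=\varepsilon_j$.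
\end{lemma}

\begin{proof}
The words of $T$ are represented by the monomials $X_1X_2,X_1X_3,X_2X_3$, and the other words by quadratic forms in $X_1,X_2,X_3$. So $D_h^{ij}$ is independent if and only if the images \eqref{eq:images} of its two words outside $T$ are linearly independent. All four images have first coordinate $1$, so two of them are independent exactly when they are different. For $D_1^{ij}$ this means $x\ne\tilde x$. For $D_2^{ij}$ it means $x\tilde x\ne1$, that is, $\tilde x\neq x^{-1}$; as $Z=\{x,x^{-1}\}$ has two elements, this is equivalent to $\tilde x=x$.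
\end{proof}

\section{The dichotomy in an arbitrary square}\label{sec:dichotomy}

A common upper bound of two squares $N^{(2)}_\varepsilon$ and $N^{(2)}_{\varepsilon'}$ with different relative choices in blocks $i$ and $j$ would have both $D_1^{ij}$ and $D_2^{ij}$ independent. To exclude this we reprove the incidences of the two points and the two lines without coordinates. Multiplying by each of $\tilde u$, $u$, $\tilde a$, $a$ copies one three-point line of a block into $N$, and this gives four incidences on four lines. The difficulty is to show that these are only two lines. The contraction of $T$ achieves this: it makes, for example, $c\tilde u$ and $u\tilde c$ span the same flat, both being tied to $c\tilde c$.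

\begin{lemma}\label{lem:dichotomy}
Let $N$ be a matroid on $\operatorname{Sym}_2(V_0)$ of rank at least $6$ such that, for every $v\in V_0$, the map $vw\mapsto w$ is an isomorphism from $N|_{v\cdot V_0}$ to $M_0$. Then for all $i\ne j$, one of the sets $D_1^{ij}$ and $D_2^{ij}$ is dependent in $N$.
\end{lemma}

\begin{proof}
Since $M_0$ has no loops, the hypothesis is property (b) for $M_0$ and $k=2$. By Lemma~\ref{lem:closure}(i) and (F2),
\begin{equation}\label{eq:rule}
\{y,z,w\}\text{ a circuit of }M_0,\ v\in V_0\quad\Longrightarrow\quad vy\in\operatorname{cl}_N(vz,vw).
\end{equation}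
All circuits used below come from the list \eqref{eq:circuits}, in block $i$ or in block $j$.

\emph{Step 1: the contracted plane.} By Lemma~\ref{lem:closure}(ii), the six words $e_se_t$, $1\le s\le t\le3$, span $N$. Since $N$ has rank at least $6$, they form a basis; this is the only use of the rank hypothesis. Let $N'$ be the contraction of $T$ as in (F4), with closure $\operatorname{cl}'\supseteq\operatorname{cl}_N$. It has rank $3$ and the basis $f_1,f_2,f_3$, where $f_s=e_se_s$. Write $y\approx z$ if $\operatorname{cl}'(y)=\operatorname{cl}'(z)$. If $y\approx z$ and $y'\approx z'$, then $\operatorname{cl}'(y,y')=\operatorname{cl}'(z,z')$ by (F1).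

\emph{Step 2: loops.} For $v\in\{c,c',\tilde c,\tilde c'\}$ the set $\{v,e_1,e_2\}$ is a circuit, so $ve_3\in\operatorname{cl}_N(e_1e_3,e_2e_3)$ by \eqref{eq:rule}, and $ve_3$ is a loop of $N'$. For $v\in\{d,d',\tilde d,\tilde d'\}$ the set $\{v,e_2,e_3\}$ is a circuit, so $ve_1\in\operatorname{cl}_N(e_1e_2,e_1e_3)$ is a loop of $N'$.

\emph{Step 3: identifications.} Let $\{y,z,e_s\}$ be a circuit of $M_0$ and let $ve_s$ be a loop of $N'$. By \eqref{eq:rule}, $vy\in\operatorname{cl}'(vz,ve_s)=\operatorname{cl}'(vz)$ and $vz\in\operatorname{cl}'(vy,ve_s)=\operatorname{cl}'(vy)$, so $vy\approx vz$. We apply this eight times.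
\[
\begin{array}{ccc|ccc}
\text{circuit} & v & \text{conclusion} & \text{circuit} & v & \text{conclusion}\\ \hline
\{\tilde u,\tilde c,e_3\} & c & c\tilde u\approx c\tilde c & \{u,c,e_3\} & \tilde c & u\tilde c\approx c\tilde c\\
\{\tilde u,\tilde d,e_1\} & d & d\tilde u\approx d\tilde d & \{u,d,e_1\} & \tilde d & u\tilde d\approx d\tilde d\\
\{\tilde a,\tilde c',e_3\} & c' & c'\tilde a\approx c'\tilde c' & \{a,c',e_3\} & \tilde c' & a\tilde c'\approx c'\tilde c'\\
\{\tilde a,\tilde d',e_1\} & d' & d'\tilde a\approx d'\tilde d' & \{a,d',e_1\} & \tilde d' & a\tilde d'\approx d'\tilde d'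
\end{array}
\]

\emph{Step 4: two points on two lines.} Let $L=\operatorname{cl}'(c\tilde c,d\tilde d)$ and $L'=\operatorname{cl}'(c'\tilde c',d'\tilde d')$, flats of $N'$ of rank at most $2$. Multiply the circuits $\{a,c,d\}$, $\{\tilde a,\tilde c,\tilde d\}$, $\{u,c',d'\}$, $\{\tilde u,\tilde c',\tilde d'\}$ by $\tilde u$, $u$, $\tilde a$, $a$, respectively. By \eqref{eq:rule} and Step~3,
\begin{align*}
a\tilde u&\in\operatorname{cl}'(c\tilde u,d\tilde u)=L, & u\tilde a&\in\operatorname{cl}'(u\tilde c,u\tilde d)=L,\\
u\tilde a&\in\operatorname{cl}'(c'\tilde a,d'\tilde a)=L', & a\tilde u&\in\operatorname{cl}'(a\tilde c',a\tilde d')=L'.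
\end{align*}

\emph{Step 5: points on the sides.} Let $y,z\in\{c,c',\tilde c,\tilde c'\}$. By \eqref{eq:rule}, $yz\in\operatorname{cl}_N(ye_1,ye_2)$, $ye_1\in\operatorname{cl}_N(e_1e_1,e_1e_2)$ and $ye_2\in\operatorname{cl}_N(e_1e_2,e_2e_2)$. Since $e_1e_2$ is a loop of $N'$, we get $yz\in\operatorname{cl}'(f_1,f_2)$. Thus $c\tilde c,c'\tilde c'\in\operatorname{cl}'(f_1,f_2)$. The same three inclusions with $e_2,e_3$ in place of $e_1,e_2$ give $d\tilde d\in\operatorname{cl}'(f_2,f_3)$.

\emph{Step 6: the contradiction.} Suppose that $D_1^{ij}$ and $D_2^{ij}$ are both independent in $N$. By (F4), $\{a\tilde u,u\tilde a\}$ and $\{c\tilde c,c'\tilde c'\}$ are independent in $N'$. The flat $\operatorname{cl}'(a\tilde u,u\tilde a)$ has rank $2$ and lies in $L$ and in $L'$ by Step~4, so $L=L'$ by (F1), and this flat has rank $2$. It contains $c\tilde c$, $c'\tilde c'$ and $d\tilde d$. The flat $\operatorname{cl}'(c\tilde c,c'\tilde c')$ has rank $2$ and lies in $L$ and, by Step~5, in $\operatorname{cl}'(f_1,f_2)$. Hence $L=\operatorname{cl}'(f_1,f_2)$, and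
\[
d\tilde d\in\operatorname{cl}'(f_1,f_2)\cap\operatorname{cl}'(f_2,f_3).
\]
This intersection is a flat that contains $f_2$, and by (F3) its rank is at most $2+2-3=1$. So it equals $H:=\operatorname{cl}'(f_2)$.

It remains to show that $d\tilde d$ cannot lie in $H$. In \eqref{eq:images} this is visible from the nonzero third coordinate; here we use \eqref{eq:rule} three times. The circuit $\{d,e_2,e_3\}$ times $e_2$ gives $de_2\in\operatorname{cl}_N(e_2e_2,e_2e_3)\subseteq H$. The circuit $\{\tilde d,e_2,e_3\}$ times $d$ gives $de_3\in\operatorname{cl}_N(d\tilde d,de_2)\subseteq H$. The circuit $\{d,e_2,e_3\}$ times $e_3$ gives $e_3e_3\in\operatorname{cl}_N(de_3,e_2e_3)\subseteq H$. So $f_3\in\operatorname{cl}'(f_2)$, although $f_1,f_2,f_3$ is a basis of $N'$.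
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $M$ and $N^{(k)}_\varepsilon$ be as in Section~\ref{sec:glue}, and let $k\ge2$. Inverting all coordinates of $\varepsilon$ does not change $N_\varepsilon^{(k)}$, since it amounts to applying the automorphism of $K$ that extends $\sigma$ and fixes the indeterminates. We therefore consider only the $2^n$ vectors $\varepsilon\in Z^{n+1}$ with $\varepsilon_0=\zeta$.

Let $\varepsilon\ne\varepsilon'$ be two of them and choose $j\geq1$ with $\varepsilon_j\ne\varepsilon'_j$. Exactly one of $\varepsilon_j,\varepsilon'_j$ equals $\zeta$, so after exchanging $\varepsilon$ and $\varepsilon'$ if necessary we have $\varepsilon_0=\varepsilon_j$ and $\varepsilon'_0\ne\varepsilon'_j$. Suppose that $N$ is a $k$-th symmetric quasi-power of $M$ with $N^{(k)}_\varepsilon\le N$ and $N^{(k)}_{\varepsilon'}\le N$. To reduce to squares, fix a word $\alpha\in\operatorname{Sym}_{k-2}(V)$, and let $N_2$ be the matroid on $\operatorname{Sym}_2(V_0)$ obtained from $N|_{\alpha\cdot\operatorname{Sym}_2(V_0)}$ by the bijection $\alpha\beta\mapsto\beta$.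

For $v\in V_0$, property (b) applies to the word $\alpha v\in\operatorname{Sym}_{k-1}(V)$, because $M$ has no loops. Restricting the isomorphism to $V_0$ shows that $vw\mapsto w$ is an isomorphism from $N_2|_{v\cdot V_0}$ to $M|_{V_0}=M_0$.

Let $I\subseteq\operatorname{Sym}_2(V_0)$ be independent in $N^{(2)}_\varepsilon$. By Proposition~\ref{prop:linear}, $\alpha\cdot I$ is independent in $N^{(k)}_\varepsilon$, hence in $N$, so $I$ is independent in $N_2$. The same holds for $\varepsilon'$. The six words $e_se_t$, $1\le s\le t\le3$, are represented by distinct monomials and are therefore independent in $N_\varepsilon^{(2)}$, so $N_2$ has rank at least $6$. By Lemma~\ref{lem:linearD}, $D_2^{0j}$ is independent in $N^{(2)}_\varepsilon$ and $D_1^{0j}$ is independent in $N^{(2)}_{\varepsilon'}$, so both are independent in $N_2$. This contradicts Lemma~\ref{lem:dichotomy}.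

Hence no two of the $2^n$ symmetric powers $N^{(k)}_\varepsilon$ with $\varepsilon_0=\zeta$ have a common upper bound among the $k$-th symmetric quasi-powers of $M$; in particular they are distinct. Each lies below a maximal $k$-th symmetric power, and no two lie below the same one. So $M$ has at least $2^n$ maximal $k$-th symmetric powers. For $r=3$ and $n=1$ the matroid $M=M_0$ has $15$ elements and is represented over the field $K$ of characteristic $0$. \qed

\begin{remark}
The argument uses property (b) of the upper bound $N$, but neither property (a) nor the rank of $N$: the rank needed in Lemma~\ref{lem:dichotomy} is inherited from $N^{(k)}_\varepsilon\le N$.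
\end{remark}

\section{Matroids of rank at most two}\label{sec:rank2}

Let $M$ have rank at most $2$, let $L=L_M$, and let $P$ be the set of parallel classes of $V\setminus L$. A subset of $V\setminus L$ is independent in $M$ if and only if it has at most two elements and these lie in different classes; thus $r_M(V)=\min(2,|P|)$. For a word $\alpha$ over $V\setminus L$ let $\bar\alpha$ be the word over $P$ obtained by replacing each letter by its class, and put $S_k=\operatorname{Sym}_k(V\setminus L)$.

The linear case shows which constraint to expect. If products of $k$ linear forms in two variables have a common factor of degree $m$, then the cofactors lie in the space of binary forms of degree $k-m$, which has dimension $k-m+1$. We prove that every quasi-power obeys this bound and that the bound alone defines a symmetric power. For words $A,B$ over $P$ let $A\wedge B$ and $A\vee B$ be the words whose multiplicities are the minimum and the maximum of those of $A$ and $B$, and let $|A|$ be the length. For $k\ge1$ and $\emptyset\ne J\subseteq S_k$ put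
\[
\Gamma(J)=\bigwedge_{\alpha\in J}\bar\alpha,\qquad f_k(J)=k+1-|\Gamma(J)|.
\]
Then $1\le f_k\le k+1$, and $f_k(J)\le f_k(J')$ if $J\subseteq J'$. Call a nonempty set $J\subseteq S_k$ \emph{violating} if $|J|>f_k(J)$.

\begin{lemma}\label{lem:count}
The subsets of $S_k$ that contain no violating set are the independent sets of a matroid.
\end{lemma}

\begin{proof}
Let $J\cap J'\ne\emptyset$, $A=\Gamma(J)$ and $B=\Gamma(J')$. Then $\Gamma(J\cup J')=A\wedge B$, while $\Gamma(J\cap J')$ contains both $A$ and $B$ and hence $A\vee B$. Since $|A\wedge B|+|A\vee B|=|A|+|B|$,
\begin{equation}\label{eq:submod}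
f_k(J\cup J')+f_k(J\cap J')\le f_k(J)+f_k(J')\qquad\text{if }J\cap J'\ne\emptyset.
\end{equation}
We verify (F5) for the minimal violating sets, which are nonempty and pairwise incomparable. Let $C$ be one of them. Since $f_k\ge1$, we have $|C|\ge2$, and for $g\in C$ the nonempty set $C\setminus\{g\}$ is not violating. So $|C|-1\le f_k(C\setminus\{g\})\le f_k(C)<|C|$, which gives $f_k(C)=|C|-1$. Let $C_1\ne C_2$ be minimal violating sets and $e\in C_1\cap C_2$. The set $C_1\cap C_2$ is a nonempty proper subset of $C_1$, so $f_k(C_1\cap C_2)\ge|C_1\cap C_2|$. By monotonicity and \eqref{eq:submod},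
\[
f_k\big((C_1\cup C_2)\setminus\{e\}\big)\le f_k(C_1\cup C_2)\le|C_1|+|C_2|-2-|C_1\cap C_2|=|C_1\cup C_2|-2 .
\]
Thus $(C_1\cup C_2)\setminus\{e\}$, which has $|C_1\cup C_2|-1\geq1$ elements, is violating and contains a minimal violating set.
\end{proof}

The function $f_k$ is not the rank function of this matroid in general, and \eqref{eq:submod} does not extend to disjoint sets by setting $f_k(\emptyset)=0$: if $\bar\alpha$ and $\bar\beta$ have no common letter and $k\ge2$, then $f_k(\{\alpha,\beta\})=k+1>2=f_k(\{\alpha\})+f_k(\{\beta\})$. Circuit elimination needs the inequality only for sets that share an element.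

Let $N^{(k)}_{\max}$ be the matroid on $\operatorname{Sym}_k(V)$ whose restriction to $S_k$ is the matroid of Lemma~\ref{lem:count} and in which every word that contains a letter of $L$ is a loop.

\begin{example}
Let $M=U_{2,n}$ with $n\geq2$ and $k=2$. Then $f_2(J)$ is $1$ if $|J|=1$, is $2$ if $|J|\ge2$ and the words of $J$ have a common letter, and is $3$ otherwise. So $N^{(2)}_{\max}$ has rank $3$, all pairs are independent, and the dependent triples are those with a common letter. For $n=4$ the triple $\{aa,bb,cd\}$ of Example~\ref{ex:U24} is independent.
\end{example}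

\begin{lemma}\label{lem:maxpower}
$N^{(k)}_{\max}$ is a $k$-th symmetric power of $M$.
\end{lemma}

\begin{proof}
Let $1\le i\le k-1$, $\alpha\in S_i$ and $\emptyset\ne J\subseteq S_{k-i}$. Then $\Gamma(\alpha\cdot J)=\bar\alpha\cdot\Gamma(J)$, so $f_k(\alpha\cdot J)=k+1-i-|\Gamma(J)|=f_{k-i}(J)$. Also $\alpha\beta$ contains a letter of $L$ if and only if $\beta$ does. Hence $\alpha\beta\mapsto\beta$ is an isomorphism from $N^{(k)}_{\max}|_{\alpha\cdot\operatorname{Sym}_{k-i}(V)}$ to $N^{(k-i)}_{\max}$, which gives (a). For $k=1$ we have $f_1(J)=1$ if $J$ lies in one class and $f_1(J)=2$ otherwise, so the sets without a violating subset are the independent sets of $M$, and $N^{(1)}_{\max}=M$. With $i=k-1$ this gives the first half of (b); the second half holds by construction.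

For the rank, suppose first that $|P|\ge2$, and let $a,b$ be non-parallel non-loops. Let $J$ be a nonempty subset of $\{a^sb^{k-s}:0\le s\le k\}$ in which the smallest and largest exponents of $a$ are $s_0$ and $s_1$. Then $|\Gamma(J)|=s_0+(k-s_1)$ and $f_k(J)=s_1-s_0+1\ge|J|$. So these $k+1$ words are independent. A nonempty independent set $I$ has $|I|\le f_k(I)\le k+1$, so the rank is $k+1=\binom{2+k-1}{k}$. If $|P|=1$, then $S_k\neq\emptyset$ and $f_k$ is identically $1$, so the rank is $1=\binom{k}{k}$. If $|P|=0$, then $S_k=\emptyset$ and the rank is $0=\binom{k-1}{k}$.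
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:maxpower} it suffices to show that $N\le N^{(k)}_{\max}$ for every $k$-th symmetric quasi-power $N$; a greatest element of the poset of symmetric powers is its only maximal element.

By (b), every word with a letter in $L$ is a loop of $N$. If $\delta\in\operatorname{Sym}_{k-1}(V\setminus L)$ and $v,w$ are parallel in $M$, then $\delta v,\delta w$ are parallel in $N$, again by (b). Words $\alpha,\alpha'\in S_k$ with $\bar\alpha=\bar\alpha'$ are joined by a sequence of such changes of one letter, so they are equal or parallel in $N$.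

Let $I$ be independent in $N$. Then $I\subseteq S_k$, and we must show that $|J|\le f_k(J)$ for every nonempty $J\subseteq I$. Put $m=|\Gamma(J)|$ and choose a word $\gamma$ of length $m$ over $V\setminus L$ with $\bar\gamma=\Gamma(J)$. The word $\gamma$ need not divide the words of $J$, since only the classes of letters are shared. But for $\alpha\in J$ we can write $\bar\alpha=\bar\gamma\bar\beta$ for some word $\beta$ of length $k-m$ over $V\setminus L$, and then $\alpha$ is equal or parallel to $\gamma\beta$ in $N$. Hence $J\subseteq\operatorname{cl}_N(\gamma\cdot\operatorname{Sym}_{k-m}(V))$.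

If $m=k$, this closure is $\operatorname{cl}_N(\gamma)$, and $|J|=r_N(J)\le1=f_k(J)$. If $m<k$, then $|P|\ge2$, since for $|P|=1$ all words $\bar\alpha$ coincide and $m=k$. Let $\{a,b\}$ be a basis of $M$. By Lemma~\ref{lem:closure}(ii),
\[
J\subseteq\operatorname{cl}_N\big(\{\gamma a^sb^{k-m-s}:0\le s\le k-m\}\big),
\]
and so $|J|=r_N(J)\le k-m+1=f_k(J)$. Thus $I$ is independent in $N^{(k)}_{\max}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{JT} Bill Jackson and Shin-ichi Tanigawa, \emph{Symmetric Powers of Matroids}, arXiv:2607.06228 (2026).
\end{thebibliography}
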